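\title{A phase transition for the average error of Count-Min with conservative update}

\begin{abstract}
Count-Min with conservative update estimates the multiplicities of $m$ keys from $n$ counters, each key being assigned $k$ of the counters. We take a random $k$-uniform hash hypergraph with $m=\lfloor\lambda n\rfloor$ keys and an input of $Nm$ keys, either drawn independently and uniformly or forming a uniformly shuffled list of $N$ copies of each key. We prove that the average relative error has a phase transition at $\lambda_k$, where $\lambda_2=1/2$ and $\lambda_k$ is the peelability threshold for $k\ge3$. For $\lambda<\lambda_k$ the average error is $o(1)$ with high probability as $n$ and $N$ grow. For $\lambda>\lambda_k$ it lies between two positive constants with high probability as $n$ grows, for all $N\ge1$. The lower bound combines a drift identity for the sum of the counters with an expansion property of the hypergraph that remains after a bounded number of rounds of peeling.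
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Counting with conservative update}

Fix an integer $k\ge2$. A \emph{$k$-uniform hypergraph} $H=(V,E)$ consists of a finite set $V$ of vertices and a finite family $E$ of \emph{keys}, each key being a $k$-subset of $V$; distinct keys may have the same vertex set. The degree $\deg(v)$ is the number of keys containing $v$. Every vertex $v$ carries a counter $c_v$, initially $0$. The \emph{CU-process} (Count-Min with conservative update) on $H$ is given one key $e$ at each step $t=1,2,\dots$ and increments by $1$ exactly those counters $c_v$, $v\in e$, that satisfy $c_v=\min_{u\in e}c_u$.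

We write $c_v(t)$ for the value of $c_v$ after $t$ steps, $o_e(t)$ for the number of times $e$ has been given in the first $t$ steps, and $c_e(t)=\min_{v\in e}c_v(t)$ for the \emph{counter of the key} $e$. The number $c_e$ is the estimate of $o_e$ that can be read from the counters. It never decreases, and it increases by exactly $1$ when $e$ is given: the counters of $e$ at the minimal value go up by $1$, and the others were already at least $1$ above it. Hence $c_e\ge o_e$. The \emph{absolute} and \emph{relative error} of $e$ are
\[
X_e(t)=c_e(t)-o_e(t)\ge0,\qquad R_e(t)=\frac{X_e(t)}{o_e(t)},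
\]
the latter being defined when $o_e(t)\ge1$.

If all $k$ counters of a key were incremented at each step, and every key were given $N$ times, the relative error of $e$ would be $\min_{v\in e}(\deg(v)-1)$. It would be at least $1$, whatever $N$, as soon as every vertex of $e$ lies in a second key. Conservative update increments only what is needed to raise the estimate of the current key, and the question is how much this gains.

\subsection{Input models and the random hypergraph}

Let $|V|=n$, $|E|=m$ and $N\ge1$. The input has $Nm$ steps and follows one of two models.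
\begin{itemize}
\item In the \emph{$N$-uniform model} the $Nm$ keys are independent and uniform on $E$.
\item In the \emph{$N$-balanced model} the input is a uniformly random ordering of the multiset with $N$ copies of each key.
\end{itemize}
Put $R_e^{(N)}=R_e(Nm)$. The \emph{average error} $\operatorname{err}_N(H)$ is the mean of $R^{(N)}_e$ over the keys $e$ with $o_e(Nm)\ge1$. In the balanced model these are all keys; in the uniform model the keys that are never drawn are left out.

The random hash hypergraph $H^k_{n,m}$ has $n$ vertices and $m$ keys, each key being an independent uniformly random $k$-subset of the vertices. We fix $\lambda>0$, take $m=\lfloor\lambda n\rfloor$ and write $H^k_{n,\lambda n}$. The input is independent of the hypergraph. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$.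

\subsection{Peeling}\label{sec:peelintro}

A key $e$ with a vertex $v$ of degree $1$ has no error, since $c_e\le c_v\le o_e$. This propagates. \emph{Peeling} $H$ means forming $E=E_0\supseteq E_1\supseteq\cdots$, where $E_{j+1}$ is obtained from $E_j$ by deleting every key that contains a vertex of degree exactly $1$ in $H_j=(V,E_j)$. The keys that are never deleted form the \emph{$2$-core}. Suppose that $|o_f(s)-s/m|\le D$ for all keys $f$ and all times $s\le t_0$. Then
\begin{equation}\label{eq:peelbound}
X_e(t)\le 2jD\qquad\text{for all } e\in E_j\setminus E_{j+1} \text{ and } t\le t_0 .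
\end{equation}
To see this, induct on $j$. The key $e$ has a vertex $v$ all of whose other keys lie outside $E_j$. If no other key has incremented $c_v$ up to time $t$, which is always the case for $j=0$, then $c_e(t)\le c_v(t)\le o_e(t)$. Otherwise let $s\le t$ be the last step at which a key $f\ne e$ incremented $c_v$. At that step $c_v$ and $c_f$ were equal and both rose by $1$, so $c_v(s)=c_f(s)\le o_f(s)+2(j-1)D\le s/m+(2j-1)D$. Therefore $c_e(t)\le c_v(s)+o_e(t)-o_e(s)\le o_e(t)+2jD$.

The induction involves only keys near $e$, whose occurrence numbers should fluctuate on the scale $\sqrt N$, while $o_e(Nm)$ is about $N$. So one expects a key that is peeled after a bounded number of rounds to have relative error tending to $0$ as $N$ grows. For a key of the $2$-core the argument gives nothing. The natural guess is a phase transition at the density where a $2$-core of linear size appears. Let $\lambda_2=1/2$, and for $k\ge3$ let $\lambda_k$ be the peelability threshold of $H^k_{n,\lambda n}$, that is, the threshold in $\lambda$ for the $2$-core to be empty w.h.p. It is given by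
\begin{equation}\label{eq:threshold}
\lambda_k=\min_{x>0}\frac{x}{k(1-e^{-x})^{k-1}}\qquad(k\ge3).
\end{equation}
We use only this formula.

\subsection{Results}

The problem whether the average error has a phase transition at $\lambda_k$, for every $k\ge2$ and in both models, is taken from Fusy and Kucherov \cite{FK}. It comes with two known results. The first concerns a typical key below the threshold; we quote it and use it in Section~\ref{sec:upper}.

\begin{proposition}[known]\label{prop:known}
Let $k\ge2$ and $\lambda<\lambda_k$, in either model, and let $e$ be a uniformly random key of $H^k_{n,\lambda n}$. For every $\epsilon>0$ there is $M$ with $\mathbb P(R_e^{(N)}\le\epsilon)\ge1-\epsilon$ whenever $n,N\ge M$.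
\end{proposition}

The second treats $k=2$, $\lambda>1/2$ in the balanced model: there is $f(\lambda)>0$ such that for every $\epsilon>0$ there is $M$ with $\mathbb P(\operatorname{err}_N(H^2_{n,\lambda n})\ge f(\lambda))\ge1-\epsilon$ for all $N\ge1$ and $n\ge M$. We do not use it. We prove that the phase transition occurs.

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $\lambda>0$. The following holds in both input models.
\begin{itemize}
\item[(a)] If $\lambda<\lambda_k$, then for every $\epsilon>0$ there is $M$ such that $\mathbb P(\operatorname{err}_N(H^k_{n,\lambda n})\le\epsilon)\ge1-\epsilon$ whenever $n,N\ge M$.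
\item[(b)] If $\lambda>\lambda_k$, then there are constants $0<c\le C$ depending only on $k$ and $\lambda$ such that for every $\epsilon>0$ there is $M$ with $\mathbb P(c\le\operatorname{err}_N(H^k_{n,\lambda n})\le C)\ge1-\epsilon$ whenever $n,N\ge M$.
\end{itemize}
\end{theorem}

Part (b) holds in a stronger form, in which $N$ is arbitrary, whereas in part (a) the assumption that $N$ is large cannot be dropped.

\begin{theorem}\label{thm:strong}
Let $k\ge2$. The following holds in both input models.
\begin{itemize}
\item[(a)] Let $\lambda>\lambda_k$. There are $0<c\le C$ depending only on $k$ and $\lambda$ such that for every $\epsilon>0$ there is $M$ such that for all $n\ge M$ and all $N\ge1$, with probability at least $1-\epsilon$, we have $c\le\operatorname{err}_N(H^k_{n,\lambda n})\le C$ and at least $cm$ keys satisfy $o_e(Nm)\ge1$ and $R_e^{(N)}\ge c$.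
\item[(b)] For every $\lambda>0$ and every fixed $N$ there is $c_N>0$ with $\operatorname{err}_N(H^k_{n,\lambda n})\ge c_N$ w.h.p.
\end{itemize}
\end{theorem}

The upper bounds are moment estimates (Section~\ref{sec:upper}). The main work is the lower bound for $\lambda>\lambda_k$ and large $N$. Section~\ref{sec:levels} introduces the quantity that produces error and shows the mechanism on a triangle. It reduces the lower bound to a statement about the hypergraph (Section~\ref{sec:structure}) and a statement about the dynamics (Section~\ref{sec:lower}). Section~\ref{sec:tools} collects the probabilistic tools, and Section~\ref{sec:small} treats bounded $N$ and completes the proofs.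

\medskip\noindent\textbf{Conventions.} Constants, including those implied by $O(\cdot)$, depend only on $k$ and $\lambda$ unless said otherwise; in particular they do not depend on $N$. The vertices are labeled, and $v_e$ denotes the vertex of $e$ with the smallest label. When no time is indicated in a probabilistic statement, $o_e$, $c_e$, $X_e$, $R_e$ are taken at the final time $Nm$.

\section{Levels and surplus}\label{sec:levels}

This section is deterministic, except for the inequality \eqref{eq:heuristic} and the two examples.

\begin{lemma}\label{lem:basic}
For a CU-process on $H=(V,E)$ with an arbitrary input the following holds.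
\begin{itemize}
\item[(i)] $X_e(t)$ is nondecreasing in $t$, and $c_e\le c_{v_e}\le\sum_{f\ni v_e}o_f$ at all times.
\item[(ii)] If $\deg(v)\ge1$, then $c_v=\max_{e\ni v}c_e$ at all times.
\item[(iii)] Let $E'\subseteq E$ and let $c'$ be the process that executes only the steps whose key lies in $E'$. Then $c'_v\le c_v$ for all $v$ at all times.
\end{itemize}
\end{lemma}

\begin{proof}
(i) When $e$ is given, $c_e$ and $o_e$ both rise by $1$; at other steps $o_e$ is constant and $c_e$ does not decrease. A counter $c_v$ can rise only at a step whose key contains $v$.

(ii) We always have $c_e\le c_v$ for $e\ni v$, and equality holds at time $0$. When a key $e$ increments $c_v$, we have $c_e=c_v$ before the step and hence after it. Until the next increment of $c_v$, the value $c_v$ is constant and $c_e\le c_v$ is nondecreasing, so the equality persists.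

(iii) A step with key outside $E'$ leaves $c'$ unchanged and does not decrease $c$. Consider a step with key $e\in E'$, with $c'\le c$ before the step, and let $v\in e$ be a vertex at which $c'$ is incremented, so $c'_v=\min_{u\in e}c'_u$. If $c_v>c'_v$, then $c_v\ge c'_v+1$ and the inequality survives. If $c_v=c'_v$, then $c_v=\min_{u\in e}c'_u\le\min_{u\in e}c_u$, so $c_v$ is minimal in $e$ and is incremented as well.
\end{proof}

For the rest of this section assume that all degrees are at least $1$. At a given time, call a pair $(v,e)$ with $v\in e$ \emph{tight} if $c_v=c_e$. Let $a_v$ be the number of tight pairs with vertex $v$ and $b_e$ the number of tight pairs with key $e$. Then $1\le b_e\le k$, and $b_e$ is the number of counters incremented if $e$ is given next. By Lemma~\ref{lem:basic}(ii), $a_v\ge1$. The \emph{surplus} is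
\[
A=\sum_{v\in V}(a_v-1)\ge0,
\]
and counting tight pairs in two ways gives
\begin{equation}\label{eq:tight}
\sum_{e\in E}b_e=|V|+A .
\end{equation}
If the next key is uniform on $E$, the sum of all counters thus has expected increase $(|V|+A)/|E|$. In a process without error every counter stays close to $t/|E|$, so the sum grows at rate $|V|/|E|$. Surplus is extra drift, and extra drift has to show up as error, as the next lemma makes precise.

\begin{lemma}\label{lem:transfer}
At any time and for any real $y$,
\[
\sum_{v\in V}(c_v-y)\le k\sum_{e\in E}X_e+k\sum_{e\in E}|o_e-y| .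
\]
\end{lemma}

\begin{proof}
For $v\in V$ choose a tight pair $(v,e)$. Then $c_v-y=X_e+(o_e-y)\le\sum_{f\ni v}(X_f+|o_f-y|)$, because all terms of the sum are nonnegative. Sum over $v$; each key is counted $k$ times.
\end{proof}

In the $N$-uniform model, \eqref{eq:tight} gives $\mathbb E\sum_v(c_v(Nm)-N)=\frac1m\sum_{t<Nm}\mathbb EA(t)$, and $\mathbb E|o_e-N|\le\sqrt{\operatorname{Var}o_e}\le\sqrt N$. Lemma~\ref{lem:transfer} with $y=N$ yields
\begin{equation}\label{eq:heuristic}
\mathbb E\sum_{e\in E}X_e(Nm)\ge\frac1{km}\sum_{t<Nm}\mathbb EA(t)-m\sqrt N .
\end{equation}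
An average relative error of order $1$ corresponds to a total absolute error of order $mN$. By \eqref{eq:heuristic} this follows, for large $N$, if $A(t)$ is of order $m$ during a positive fraction of the time. Lower bounds on $A$ come from the level sets of the counters.

\begin{definition}
A pair $(S,U)$ with $S\subseteq E$ and $U\subseteq V$ is \emph{closed} in $(V,E)$ if every key that meets $U$ lies in $S$.
\end{definition}

\begin{lemma}\label{lem:level}
At any time and for any $\ell\ge0$, let $S_\ell=\{e:c_e\le\ell\}$ and $U_\ell=\{v:c_v\le\ell\}$. Then $(S_\ell,U_\ell)$ is closed and $A\ge|S_\ell|-|U_\ell|$.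
\end{lemma}

\begin{proof}
If $v\in e\cap U_\ell$, then $c_e\le c_v\le\ell$, so the pair is closed. For a tight pair $(v,e)$ we have $v\in U_\ell$ if and only if $e\in S_\ell$, so $\sum_{v\in U_\ell}a_v=\sum_{e\in S_\ell}b_e\ge|S_\ell|$. Hence $A\ge\sum_{v\in U_\ell}(a_v-1)\ge|S_\ell|-|U_\ell|$.
\end{proof}

\begin{example}[more keys than vertices]\label{ex:dense}
For $\ell$ large, $S_\ell=E$ and $U_\ell=V$, so $A\ge m-n$ at all times, and \eqref{eq:heuristic} gives $\mathbb E\sum_eX_e\ge(m-n)N/k-m\sqrt N$. This is nothing more than the observation that each step increments at least one counter. It is useless when $m\le n$.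
\end{example}

\begin{example}[the triangle]\label{ex:triangle}
Let $k=2$ and let the keys be the three pairs from a set of three vertices, so $m=n=3$. Let $x\le y\le z$ be the counters at some time. The vertex with counter $z$ lies in a tight pair, so $y=z$. If $x=y$, all six pairs are tight and $A=3$. If $x<y$, take the level $\ell=x$: the set $S_x$ consists of the two keys through the low vertex and $U_x$ consists of that vertex alone, so $A\ge2-1=1$. Thus $A\ge1$ at all times, and \eqref{eq:heuristic} gives $\mathbb E\sum_eX_e\ge N/2-3\sqrt N$. The error is linear in $N$ although the top level $S=E$, $U=V$ has $|S|-|U|=0$. It is detected at an intermediate level, and the reason is structural: a proper nonempty set $S$ of keys of the triangle is a path, and a path covers completely one vertex fewer than it has keys.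
\end{example}

The general proof follows the triangle. By Lemma~\ref{lem:basic}(iii) we may restrict the process to a subfamily $E'$ of our choice, and we take one close to the $2$-core. Two things have to be shown.
\begin{itemize}
\item \emph{Structure.} There is a window $[sn,2sn]$ such that every closed pair $(S,U)$ in $E'$ with $|S|$ in the window has $|S|-|U|\ge\eta n$ (Proposition~\ref{prop:structure}). As in the triangle, vertices of degree $2$ link the keys into tree-like pieces, and each piece loses one vertex.
\item \emph{Dynamics.} For each of order $N$ levels $\ell$, the size $|S_\ell|$ starts above the window and ends below it. A step moves at most $k$ counters, so the window is crossed slowly, and some level is in the window during a positive fraction of the time (Lemma~\ref{lem:slow}).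
\end{itemize}

\section{Probabilistic tools}\label{sec:tools}

\subsection{Negative dependence and binomial moments}

All concentration bounds for the input must be uniform in $N$, and second moments suffice for this. The vector $(o_e(t))_{e\in E}$ is \emph{multinomial} in the uniform model ($t$ independent draws, counted by class) and \emph{multivariate hypergeometric} in the balanced model ($t$ draws without replacement from a population divided into classes, counted by class). The coordinates are dependent, but in the favorable direction.

\begin{lemma}\label{lem:nd}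
Let $(X_i)$ be a multinomial or multivariate hypergeometric vector, and let the real functions $f_i$ be all nondecreasing or all nonincreasing. Then
\[
\operatorname{Var}\sum_if_i(X_i)\le\sum_i\operatorname{Var}f_i(X_i)\le\sum_i\mathbb Ef_i(X_i)^2 .
\]
\end{lemma}

\begin{proof}
It suffices to show $\operatorname{Cov}(f_i(X_i),f_j(X_j))\le0$ for $i\ne j$. Let $t$ be the number of draws. Given $X_i=x$, the variable $X_j$ counts class $j$ among $t-x$ draws from the classes other than $i$; it is binomial, respectively hypergeometric, and only the number of draws depends on $x$. Omitting the last draw couples $t-x-1$ draws below $t-x$ draws, so $X_j$ is stochastically decreasing in $x$. Hence $h(x)=\mathbb E[f_j(X_j)\mid X_i=x]$ is monotone in the direction opposite to $f_i$. With $X'$ an independent copy of $X_i$,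
\[
2\operatorname{Cov}(f_i(X_i),f_j(X_j))=2\operatorname{Cov}(f_i(X_i),h(X_i))=\mathbb E\big[(f_i(X_i)-f_i(X'))(h(X_i)-h(X'))\big]\le0.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:binom}
Let $N,m\ge1$ and $O\sim\operatorname{Bin}(Nm,1/m)$. Then $\mathbb EO=N$, $\operatorname{Var}O\le N$, $\mathbb P(O=0)\le e^{-N}$, and
\[
\mathbb EO^2\le2N^2,\qquad\mathbb EO^4\le15N^4,\qquad\mathbb E[O^{-2}\mathbf 1_{O\ge1}]\le6N^{-2},\qquad\mathbb E[O^{-4}\mathbf 1_{O\ge1}]\le120N^{-4}.
\]
\end{lemma}

\begin{proof}
The first three facts are immediate. Write $(x)_j=x(x-1)\cdots(x-j+1)$. For $X\sim\operatorname{Bin}(L,p)$ we have $\mathbb E(X)_j=(L)_jp^j\le(Lp)^j$. The identities $x^2=(x)_2+x$ and $x^4=(x)_4+6(x)_3+7(x)_2+x$ give the positive moments. For $q\ge1$, the identity $\binom Lx\frac1{(x+1)\cdots(x+q)}=\binom{L+q}{x+q}\frac1{(L+1)\cdots(L+q)}$ gives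
\[
\mathbb E\frac1{(X+1)\cdots(X+q)}=\frac{1}{(L+1)\cdots(L+q)\,p^q}\sum_{x=0}^L\binom{L+q}{x+q}p^{x+q}(1-p)^{L-x}\le\frac1{(Lp)^q}.
\]
For $j\ge1$ we have $(j+1)\cdots(j+q)/j^q=\prod_{i=1}^q(1+i/j)\le(q+1)!$, so $j^{-q}\le(q+1)!/((j+1)\cdots(j+q))$. Take $q=2$ and $q=4$.
\end{proof}

We also use two exponential bounds. \emph{Azuma's inequality}: if $M_0,\dots,M_q$ is a martingale with $|M_i-M_{i-1}|\le b$ for all $i$, then $\mathbb P(M_q-M_0\ge y)\le\exp(-y^2/(2qb^2))$. \emph{McDiarmid's inequality}: if $Y$ is a function of $q$ independent variables that changes by at most $b$ when one variable is changed, then $\mathbb P(Y\le\mathbb EY-y)\le\exp(-2y^2/(qb^2))$.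

\subsection{The tuple model}\label{sec:tuple}

It is easier to work with full independence. In the \emph{tuple model} $H^*$ each of the $m$ keys $e$ has $k$ \emph{slots} $(e,1),\dots,(e,k)$, and the $km$ slots are mapped independently to uniform vertices. A key may then contain a vertex more than once, and degrees count slots. Let $\mathcal S$ be the event that no key has a repeated vertex. Given $\mathcal S$, the vertex sets of the keys are independent uniform $k$-subsets, so $H^*$ is distributed as $H^k_{n,m}$. Moreover $\mathbb P(\mathcal S)=\prod_{i<k}(1-i/n)^m\to e^{-\lambda k(k-1)/2}>0$. Since $\mathbb P(\mathcal B\mid\mathcal S)\le\mathbb P(\mathcal B)/\mathbb P(\mathcal S)$, \emph{a property that holds w.h.p.\ for $H^*$ holds w.h.p.\ for $H^k_{n,\lambda n}$.}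

\begin{lemma}\label{lem:degrees}
For every $\lambda>0$ there are constants $C_2,C_3,C_5$ such that w.h.p.\ both $H^*$ and $H^k_{n,\lambda n}$ satisfy
\begin{equation}\label{eq:degrees}
\sum_v\deg(v)^p\le C_pn\qquad(p=2,3,5).
\end{equation}
\end{lemma}

\begin{proof}
In $H^*$ the degree vector is multinomial, and $\deg(v)\sim\operatorname{Bin}(km,1/n)$ has $j$-th factorial moment at most $(k\lambda)^j$, so each of its moments is bounded uniformly in $n$. Let $C_p=1+\sup_n\mathbb E\deg(v)^p$. By Lemma~\ref{lem:nd}, $\operatorname{Var}\sum_v\deg(v)^p\le n\,\mathbb E\deg(v)^{2p}=O(n)$, and Chebyshev's inequality bounds the probability of failure by $O(1/n)$.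
\end{proof}

\subsection{Local convergence}

The distance between two vertices is the least number of keys in a chain of successively intersecting keys that joins them. The \emph{ball} $B_r(v)$ is the hypergraph rooted at $v$ formed by all keys containing a vertex at distance less than $r$ from $v$. Let $\mathcal T$ be the random rooted tree hypergraph in which every vertex has, independently, a Poisson$(k\lambda)$ number of \emph{child keys}, and every key consists of its parent vertex and $k-1$ new \emph{child vertices}.

\begin{lemma}\label{lem:local}
Let $\lambda>0$, fix $r\ge1$ and let $\mathcal P$ be a set of isomorphism classes of rooted hypergraphs. The fraction of vertices $v$ of $H^*$ with $B_r(v)\in\mathcal P$ converges in probability to $\pi=\mathbb P(B_r(\mathrm{root\ of\ }\mathcal T)\in\mathcal P)$.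
\end{lemma}

\begin{proof}
Let $Y$ be this fraction and let $v,v'$ be independent uniform vertices. Then $\mathbb EY=\mathbb P(B_r(v)\in\mathcal P)$ and $\mathbb EY^2=\mathbb P(B_r(v)\in\mathcal P,\,B_r(v')\in\mathcal P)$. It suffices to show that $(B_r(v),B_r(v'))$ converges in law to a pair of balls of independent copies of $\mathcal T$, for then $\mathbb EY\to\pi$ and $\operatorname{Var}Y\to0$.

Explore breadth-first from $v$, processing the vertices at distance less than $r$. To process $w$, reveal which unrevealed slots are mapped to $w$, and then reveal the other slots of the keys found. Afterwards explore from $v'$ in the same way. Between two processing steps the revealed slots form complete keys, and all that is known of the unrevealed slots is that they avoid the set $P$ of processed vertices; so they are conditionally independent and uniform on $V\setminus P$.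

A ball of radius $r$ of $\mathcal T$ is encoded by the finite sequence $\mathbf j=(j_1,j_2,\dots)$ of the numbers of child keys in breadth-first order, and has probability $p(\mathbf j)=\prod_ie^{-k\lambda}(k\lambda)^{j_i}/j_i!$. Fix two such sequences $\mathbf j,\mathbf j'$ and let $\mathcal E(\mathbf j,\mathbf j')$ be the event that the two explorations realize them without coincidence: the slots found at a step lie in distinct keys, the vertices revealed afterwards are distinct and were not discovered before, and $v'$ was not discovered from $v$. On this event the two balls are the trees encoded by $\mathbf j$ and $\mathbf j'$. The event involves a fixed number of steps. Consider one step, given a past of the required form, in which $a$ slots are revealed and $b$ vertices processed, with $a,b$ bounded in terms of $\mathbf j,\mathbf j'$. The number of slots found is $\operatorname{Bin}(km-a,1/(n-b))$, so it takes the required value $j$ with probability tending to $e^{-k\lambda}(k\lambda)^j/j!$. Given this, the slots found form a uniform $j$-subset of the unrevealed slots, and two of them lie in the same key with probability at most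 $j^2(k-1)/(km-a-1)\to0$. The other $(k-1)j$ slots of these keys are independent and uniform on the unprocessed vertices, so they hit a discovered vertex or each other with probability tending to $0$. Hence $\mathbb P(\mathcal E(\mathbf j,\mathbf j'))\to p(\mathbf j)p(\mathbf j')$.

Balls of $\mathcal T$ are almost surely finite, so these limits sum to $1$. The events $\mathcal E(\mathbf j,\mathbf j')$ are disjoint, so for any set of pairs the union has $\liminf$ of probability at least the sum of the limits. Applying this to a set of pairs and to its complement gives the convergence in law.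
\end{proof}

\section{Upper bounds}\label{sec:upper}

\subsection{The subcritical regime}

Proposition~\ref{prop:known} says that most keys have small error. An average could still be dominated by a few keys with very large error. A second moment bound, uniform in $n$ and $N$, excludes this.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $m\ge2$ and fix a key $e$. Put $\tilde R_e=R_e$ if $o_e\ge1$ and $\tilde R_e=0$ otherwise. By Lemma~\ref{lem:basic}(i), $\tilde R_e\le Y_e$, where $Y_e=o_e^{-1}\sum_{f\ni v_e,\,f\ne e}o_f$ if $o_e\ge1$ and $Y_e=0$ otherwise. Let $d=\deg(v_e)-1$. The other keys are independent of $e$ and each contains $v_e$ with probability $k/n$, so $d\sim\operatorname{Bin}(m-1,k/n)$ and $\mathbb Ed^2\le k\lambda+k^2\lambda^2$.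

In the balanced model $Y_e=d$. In the uniform model, given $H$ and $o_e=j$, the sum $\sum_{f\ni v_e,\,f\ne e}o_f$ is $\operatorname{Bin}(Nm-j,\frac d{m-1})$. Its mean is at most $Nd\frac{m}{m-1}\le2Nd$, so its second moment is at most $2Nd+4N^2d^2\le6N^2d^2$, where we used $d\le d^2$ for the integer $d\ge0$. With Lemma~\ref{lem:binom}, $\mathbb E[Y_e^2\mid H]\le6N^2d^2\cdot6N^{-2}=36d^2$. In both models $\mathbb EY_e^2\le K:=36(k\lambda+k^2\lambda^2)$.

Let $\epsilon'>0$. By Proposition~\ref{prop:known}, a uniformly random key $e$ has $\mathbb P(\tilde R_e>\epsilon')\le\epsilon'$ for $n,N$ large. By the Cauchy--Schwarz inequality,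
\[
\mathbb E\frac1m\sum_{f}\tilde R_f=\mathbb E\tilde R_e\le\epsilon'+\mathbb E\big[Y_e\mathbf 1_{\tilde R_e>\epsilon'}\big]\le\epsilon'+\sqrt{K\epsilon'}.
\]
The expected number of undrawn keys is at most $me^{-N}$, so by Markov's inequality at least $m/2$ keys are drawn with probability at least $1-2e^{-N}$, and then $\operatorname{err}_N\le\frac2m\sum_f\tilde R_f$. Markov's inequality once more gives
\[
\mathbb P(\operatorname{err}_N>\epsilon)\le2e^{-N}+\frac2\epsilon\big(\epsilon'+\sqrt{K\epsilon'}\big).
\]
Given $\epsilon$, choose $\epsilon'$ so that the second term is at most $\epsilon/2$, and then $n,N$ large.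
\end{proof}

\subsection{The average error is bounded}

\begin{proposition}\label{prop:upper}
Let $\lambda>0$ and let $H$ have $n$ vertices and $m=\lfloor\lambda n\rfloor\ge\lambda n/2$ keys and satisfy \eqref{eq:degrees}. In both models and for all $N\ge1$, we have $\operatorname{err}_N(H)\le24C_2/\lambda$ with probability $1-O(1/n)$.
\end{proposition}

\begin{proof}
In the balanced model Lemma~\ref{lem:basic}(i) gives $R_e\le\deg(v_e)-1$. A vertex $v$ equals $v_e$ for at most $\deg(v)$ keys $e$, so $\operatorname{err}_N\le\frac1m\sum_v\deg(v)^2\le2C_2/\lambda$.

In the uniform model $R_e$ is bounded by a sum of ratios $o_f/o_e$, which depend on two coordinates. To apply Lemma~\ref{lem:nd} we separate them by the inequality $xy\le\frac12(x^2+y^2)$. Let $g_e=\sum_{v\in e}\deg(v)$. Then $\sum_eg_e=\sum_v\deg(v)^2\le C_2n$ and $\sum_eg_e^2\le k\sum_e\sum_{v\in e}\deg(v)^2=k\sum_v\deg(v)^3\le kC_3n$. Among the pairs $(e,f)$ with $v_e\in f$, a given $e$ occurs $\deg(v_e)\le g_e$ times and a given $f$ occurs at most $g_f$ times. Hence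
\[
\sum_{e:\,o_e\ge1}R_e\le\sum_e\sum_{f\ni v_e}\frac{o_f}{N}\cdot\frac{N}{\max(1,o_e)}\le\Sigma_1+\Sigma_2,\qquad\Sigma_1=\frac12\sum_eg_e\frac{o_e^2}{N^2},\quad\Sigma_2=\frac12\sum_eg_e\frac{N^2}{\max(1,o_e)^2}.
\]
By Lemma~\ref{lem:binom},
\[
\mathbb E\frac{N^2}{\max(1,o_e)^2}\le6+N^2e^{-N}\le7,\qquad\mathbb E\frac{N^4}{\max(1,o_e)^4}\le120+N^4e^{-N}\le125,
\]
since $N^2e^{-N}\le4e^{-2}<1$ and $N^4e^{-N}\le256e^{-4}<5$. So $\mathbb E(\Sigma_1+\Sigma_2)\le(1+\frac72)\sum_eg_e\le5C_2n$. The terms of $\Sigma_1$ are nondecreasing in $o_e$ and those of $\Sigma_2$ nonincreasing, so Lemma~\ref{lem:nd} gives $\operatorname{Var}\Sigma_1\le\frac{15}4kC_3n$ and $\operatorname{Var}\Sigma_2\le\frac{125}4kC_3n$. By Chebyshev's inequality each sum exceeds its mean by at most $C_2n/2$ with probability $1-O(1/n)$, and then $\Sigma_1+\Sigma_2\le6C_2n$. The number of undrawn keys has mean at most $m/e$ and, by Lemma~\ref{lem:nd}, variance at most $m$; as $1/e<1/2$, at least $m/2$ keys are drawn with probability $1-O(1/n)$. On both events $\operatorname{err}_N\le12C_2n/m\le24C_2/\lambda$.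
\end{proof}

\section{Closed pairs after peeling}\label{sec:structure}

\begin{proposition}\label{prop:structure}
Let $k\ge2$ and $\lambda>\lambda_k$. There are constants $s,\eta>0$ such that w.h.p.\ $H^k_{n,\lambda n}$ has a subfamily $E'\subseteq E$ with $|E'|\ge2sn$ and the following property, where $V'$ is the set of vertices covered by $E'$:
\begin{equation}\label{eq:G}
\text{every closed pair $(S,U)$ in $(V',E')$ with } sn\le|S|\le2sn\text{ satisfies }|S|-|U|\ge\eta n.
\end{equation}
\end{proposition}

By Section~\ref{sec:tuple} we work in $H^*$, where ``$e$ meets $U$'' means that a slot of $e$ is mapped to $U$, and peeling uses degrees that count slots.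

How can $U$ be almost as large as $S$? Sort the vertices of $U$ by degree. A vertex of degree $1$ forces only one key into $S$, so such vertices must be rare; this is why we peel. A vertex of degree $2$ acts as a link between two keys of $S$. If these links form small tree-like components and $S$ meets $r$ of them, then $U$ has at most about $|S|-r$ vertices of degree $2$. A vertex of degree at least $3$ needs three slots in the small set $S$, and a union bound shows that fewer than $\frac34r$ vertices manage this. What remains is a deficit of about $r/4$, and $r$ is linear in $n$ because the components are small.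

We stop the peeling after a bounded number $J$ of rounds and take $E'=E_J$. Then a small linear number of vertices of degree $1$ remains, which costs little, and in exchange the degrees are local quantities that Lemma~\ref{lem:local} computes. Let $m'=|E_J|$ and let $n_d$ be the number of vertices of degree $d$ in $H_J$.

\subsection{The peeled hypergraph is uniform given its degrees}

\begin{lemma}\label{lem:uniform}
Given the set $E_J$, the images of the slots of the keys outside $E_J$, and the degree in $H_J$ of every vertex, the map on the slots of $E_J$ is uniform among all maps with these degrees.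
\end{lemma}

\begin{proof}
All slot maps of $H^*$ are equally likely. So it suffices to show: if $\varphi$ is a slot map with $E_J(\varphi)=E'$, and $\varphi'$ agrees with $\varphi$ outside $E'$ and maps the same number of slots of $E'$ to each vertex, then $E_J(\varphi')=E'$. We show $E_j(\varphi')=E_j(\varphi)$ for $j\le J$ by induction. Let $j<J$ and suppose that the two sets agree for $j$. They contain $E'$, so all degrees in $H_j$ agree, and the same keys of $E_j\setminus E'$ are deleted. The vertices touched by $E'$ are the same for $\varphi$ and $\varphi'$, and none of them has degree $1$ in $H_j$, since no key of $E'$ is deleted under $\varphi$. So no key of $E'$ is deleted under $\varphi'$.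
\end{proof}

Give each vertex of degree $d$ in $H_J$ a set of $d$ \emph{points}. Every map with the prescribed degrees arises from the same number $\prod_v\deg_{H_J}(v)!$ of bijections from slots to points. So under the conditioning of Lemma~\ref{lem:uniform} we may assume that \emph{the $km'$ slots of $E_J$ are matched to the $km'$ points by a uniform bijection}. If we reveal the point of a slot, or the slot of a point, the rest is again a uniform bijection.

\subsection{Degrees after peeling}

Which keys at $v$ belong to $E_j$ is determined by $B_{j+1}(v)$. For $j=0$ this is trivial; and a key $e\ni v$ lies in $E_{j+1}$ if and only if $e\in E_j$ and no $u\in e$ has degree $1$ in $H_j$, which is determined by the balls $B_{j+1}(u)\subseteq B_{j+2}(v)$. By Lemma~\ref{lem:local}, for fixed $J$ and $d$,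
\[
n_d/n\to\pi_d^{(J)}\text{ in probability},
\]
where $\pi_d^{(J)}$ is the probability that the root of $\mathcal T$ has degree $d$ after $J$ rounds of peeling of $\mathcal T$. Let
\[
\psi(x)=k\lambda(1-e^{-x})^{k-1},\qquad x_0=k\lambda,\qquad x_{j+1}=\psi(x_j).
\]

\begin{lemma}\label{lem:tree}
For $J\ge1$ we have $\pi_d^{(J)}=e^{-x_J}x_J^d/d!$ for $d\ge2$, and $\pi_1^{(J)}\le x_{J-1}-x_J$.
\end{lemma}

\begin{proof}
Peeling on $\mathcal T$ is not a purely top-down recursion, since a key can be deleted because of its parent vertex. We first ignore the parent. Call every key of $\mathcal T$ \emph{$0$-good}, and call a key \emph{$(j+1)$-good} if each of its $k-1$ child vertices has a $j$-good child key. A $(j+1)$-good key is $j$-good, by induction on $j$: for $j\ge1$ the $j$-good child keys in the definition are $(j-1)$-good.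

\emph{Claim.} Let $f$ be a key with parent vertex $u$, and suppose that for every $i<j$ with $f\in E_i$ the degree of $u$ in $H_i$ is at least $2$. Then $f\in E_j$ if and only if $f$ is $j$-good.

We induct on $j$, for all keys at once; $j=0$ is trivial. Let $f$ satisfy the hypothesis for $j+1$. If $f\notin E_j$, then $f$ is not $j$-good, hence neither $(j+1)$-good nor in $E_{j+1}$. Let $f\in E_j$, let $w$ be a child vertex of $f$ and $g$ a child key of $w$. Whenever $i<j$ and $g\in E_i$, the vertex $w$ lies in $f$ and $g$ and has degree at least $2$ in $H_i$. So $g\in E_j$ if and only if $g$ is $j$-good. Since $u$ has degree at least $2$ in $H_j$, the key $f$ survives to $E_{j+1}$ if and only if each child vertex has a child key in $E_j$, that is, if and only if $f$ is $(j+1)$-good. This proves the claim.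

Let $Z_j$ be the number of $j$-good child keys of the root, so $Z_0\ge Z_1\ge\cdots$. If $Z_0,\dots,Z_{i-1}\ge2$, then the root has degree $Z_i$ in $H_i$: inductively it has degree $Z_l\ge2$ in $H_l$ for $l<i$, so the claim applies to all its keys. In particular the degree in $H_J$ is $Z_J$ if $Z_{J-1}\ge2$. Otherwise let $i\le J-1$ be the first index with $Z_i\le1$; the root has degree $Z_i\le1$ in $H_i$ and degree $0$ in $H_{i+1}$. So the degree of the root in $H_J$ is $Z_J\mathbf 1_{Z_{J-1}\ge2}$.

The child keys of the root are $j$-good independently with some probability $q_j$, so $Z_j$ is Poisson with mean $k\lambda q_j$. Here $q_0=1$ and $q_{j+1}=\mathbb P(Z_j\ge1)^{k-1}$, so the mean of $Z_j$ is $x_j$. For $d\ge2$ the event $Z_J=d$ implies $Z_{J-1}\ge2$, which gives the formula. Finally $\pi_1^{(J)}\le\mathbb P(Z_{J-1}\ne Z_J)\le\mathbb E(Z_{J-1}-Z_J)$.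
\end{proof}

The hypothesis $\lambda>\lambda_k$ enters only through the next lemma. Let
\[
\Phi(x)=\frac{x}{k(1-e^{-x})^{k-1}},\qquad\beta(x)=\frac{(k-1)x}{e^x-1}\qquad(x>0).
\]

\begin{lemma}\label{lem:fixed}
Let $\lambda>\lambda_k$. Then $x_j$ decreases to a limit $x^*>0$ with $\beta^*:=\beta(x^*)<1$.
\end{lemma}

\begin{proof}
The function $\beta$ decreases strictly from $k-1$ to $0$, because $(e^x-1)/x=\sum_{i\ge0}x^i/(i+1)!$ increases strictly from $1$ to $\infty$. Logarithmic differentiation gives $\Phi'(x)/\Phi(x)=(1-\beta(x))/x$. For $k\ge3$ let $x_c>0$ be the solution of $\beta(x)=1$; then $\Phi$ decreases on $(0,x_c]$ and increases on $[x_c,\infty)$, and $\Phi(x_c)=\lambda_k$ by \eqref{eq:threshold}. For $k=2$ let $x_c=0$; then $\beta<1$ and $\Phi$ increases on $(0,\infty)$, with $\Phi(0+)=\frac12=\lambda_2$. In both cases $\Phi(x)\to\infty$ as $x\to\infty$, so $\Phi(x)=\lambda$ has exactly one solution $x^*$ in $(x_c,\infty)$. It is the largest solution, and $\beta(x^*)<1$ because $x^*>x_c$.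

The equation $\Phi(x)=\lambda$ is equivalent to $\psi(x)=x$. Since $\psi$ is increasing and $\psi\le k\lambda=x_0$, we have $x_1\le x_0$ and $x^*=\psi(x^*)\le x_0$, and by induction $x^*\le x_{j+1}\le x_j$. The limit is a fixed point of $\psi$ that is at least $x^*$, hence equal to $x^*$.
\end{proof}

For $\lambda<\lambda_k$ the map $\psi$ has no positive fixed point, so $x_j\to0$ and nothing of linear size survives. At $\lambda=\lambda_k$, $k\ge3$, the fixed point is $x_c$, where $\beta=1$; the strict inequality $\beta^*<1$ is what makes the components below small.

Let $\mu_J=\sum_dd\pi_d^{(J)}=\pi_1^{(J)}+x_J(1-e^{-x_J})$. Lemmas~\ref{lem:tree} and~\ref{lem:fixed} give, as $J\to\infty$, $\pi_1^{(J)}\to0$ and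
\[
\mu_J\to\mu^*:=x^*(1-e^{-x^*}),\qquad\frac{2(k-1)\pi_2^{(J)}}{\mu_J}\to\frac{(k-1)(x^*)^2e^{-x^*}}{x^*(1-e^{-x^*})}=\beta^*,
\]
\[
\mu_J-2\pi_2^{(J)}\to\zeta^*:=x^*(1-e^{-x^*}-x^*e^{-x^*})>0 .
\]
For fixed $J$ we have $km'/n=\sum_ddn_d/n\to\mu_J$ in probability: each term converges, and the tail satisfies $\sum_{d>D}dn_d\le D^{-1}\sum_v\deg(v)^2\le C_2n/D$ w.h.p.\ by Lemma~\ref{lem:degrees}. Put $\beta_1=(1+\beta^*)/2$. There is $J_0\ge1$ such that for each fixed $J\ge J_0$, w.h.p.
\begin{equation}\label{eq:admissible}
2(k-1)n_2\le\beta_1km',\qquad km'\ge\frac{\mu^*}2n,\qquad Q:=km'-2n_2\ge\frac{\zeta^*}2n .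
\end{equation}
The bounds in \eqref{eq:admissible} do not involve $J$. This matters: $J$ will be chosen last, so large that $n_1$ is small compared with constants derived from \eqref{eq:admissible}, and these constants must not depend on $J$. In Sections~\ref{sec:gamma} and~\ref{sec:glue} we condition as in Lemma~\ref{lem:uniform} on data satisfying \eqref{eq:admissible}. The only randomness is the uniform bijection, and all bounds use only \eqref{eq:admissible} and $m'\le\lambda n$, so they are uniform over the conditioning and over $J\ge J_0$.

\begin{remark}\label{rem:window}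
The top level of Example~\ref{ex:dense} does not suffice for $E'=E_J$. For large $J$ the hypergraph $H_J$ has about $\frac1k x^*(1-e^{-x^*})\,n$ keys and about $(1-e^{-x^*}-x^*e^{-x^*})\,n$ covered vertices. Let $k=3$. At $x=x_c$ we have $e^x-1=2x$, so $e^x$ times the difference of the two densities is $\frac23x^2-x$. This is negative, since $\beta(3/2)=3/(e^{3/2}-1)<1$ shows $x_c<3/2$. As $x^*\to x_c$ for $\lambda\downarrow\lambda_3$, for $\lambda$ slightly above $\lambda_3$ the closed pair $(E',V')$ has $|E'|<|V'|$ w.h.p. So the upper bound on $|S|$ in \eqref{eq:G} cannot be dropped for this $E'$.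
\end{remark}

\subsection{The graph of degree-two vertices}\label{sec:gamma}

Let $\Gamma$ be the multigraph whose \emph{nodes} are the keys of $E_J$ and in which each vertex of degree $2$ of $H_J$ gives a \emph{link}, possibly a loop, joining the keys that contain its two slots. The size $|C|$ of a component $C$ is its number of nodes, and $\operatorname{cyc}(C)\ge0$ is its number of links minus $(|C|-1)$. Let $\operatorname{cyc}(\Gamma)=\sum_C\operatorname{cyc}(C)$ and let $N_L$ be the number of nodes in components of size at least $L$. A node reached through one slot has $k-1$ further slots, each leading to a vertex of degree $2$ with probability about $2n_2/(km')$. By \eqref{eq:admissible} the expected number of new nodes is at most about $\beta_1<1$, so $\Gamma$ should behave like a subcritical branching process.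

\begin{lemma}\label{lem:gamma}
There are constants $\alpha,K_1>0$ such that $\mathbb E\operatorname{cyc}(\Gamma)=O(1)$ and, for each fixed integer $L\ge1$, w.h.p.
\begin{equation}\label{eq:NL}
N_L\le2K_1\lambda e^{-\alpha L}n .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Exploration.} Fix a node $e$ and explore its component $C(e)$. Initially only $e$ is discovered. At each step take an unrevealed slot of a discovered node and reveal its point. If the point belongs to a vertex of degree $2$, reveal also the slot matched to the other point of that vertex, the \emph{partner slot}, and discover its node if it is new. Stop when the discovered nodes have no unrevealed slot, and let $\tau_e$ be the number of steps. After $j$ steps at most $2j$ slots are revealed. Let $\beta_2=(1+\beta_1)/2$, $p=\beta_2/(k-1)$ and $\delta=\min\big(\frac{\mu^*}4(1-\frac{\beta_1}{\beta_2}),\frac{\mu^*}{10}\big)$. By \eqref{eq:admissible}, for $j\le\delta n$ we have $2j\le(1-\beta_1/\beta_2)km'$, and for $n$ large also $2j+1\le km'/2$. So for $j\le\delta n$ the conditional probability of a discovery at step $j+1$ is at most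
\[
\frac{2n_2}{km'-2j}\le\frac{\beta_1km'/(k-1)}{(\beta_1/\beta_2)km'}=p .
\]

\emph{Tail of $\tau_e$.} Let $D_j$ be the number of discoveries in the first $j$ steps. Each step uses a slot, and each discovery adds $k$ slots of which one is revealed at once. So after $j$ steps the discovered nodes have at most $k-j+(k-1)D_j$ unrevealed slots, and $\tau_e>j$ forces $(k-1)D_j-j\ge-(k-1)$. The function $\omega\mapsto-\omega+\log(1+p(e^{\omega(k-1)}-1))$ vanishes at $0$ with derivative $(k-1)p-1<0$, so there are $\omega,\alpha>0$ with $e^{-\omega}(1+p(e^{\omega(k-1)}-1))=e^{-\alpha}$. With $\bar\jmath=\min(j,\tau_e)$, the process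
\[
M_j=\exp\big(\omega((k-1)D_{\bar\jmath}-\bar\jmath)+\alpha\bar\jmath\big),\qquad0\le j\le\delta n,
\]
is a supermartingale with $M_0=1$: at a step before $\tau_e$ it is multiplied by $e^{\alpha-\omega}e^{\omega(k-1)}$ or $e^{\alpha-\omega}$ according as there is a discovery or not, and the conditional mean of this factor is at most $1$. On $\{\tau_e>j\}$ we have $M_j\ge e^{-\omega(k-1)+\alpha j}$. Markov's inequality gives, with $K_0=e^{\omega(k-1)}$,
\begin{equation}\label{eq:tail}
\mathbb P(\tau_e>j)\le K_0e^{-\alpha j}\qquad(0\le j\le\delta n).
\end{equation}

\emph{Cycles.} Every link of $C(e)$ is revealed in exactly one step, and $|C(e)|-1$ of these steps are discoveries. So $\operatorname{cyc}(C(e))$ is the number of steps at which the partner slot lies in an already discovered node. Given $\tau_e>j$ and $j\le\delta n$, the partner slot at step $j+1$, if there is one, is uniform among at least $km'-2j-1\ge km'/2$ slots, of which at most $k(j+1)$ lie in discovered nodes. There are at most $km'$ steps in all, so by \eqref{eq:tail}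
\[
\mathbb E\operatorname{cyc}(C(e))\le\sum_{j\ge0}K_0e^{-\alpha j}\frac{2(j+1)}{m'}+km'K_0e^{-\alpha\lfloor\delta n\rfloor}=O(1/n).
\]
Since $\operatorname{cyc}(\Gamma)\le\sum_e\operatorname{cyc}(C(e))$, the first assertion follows.

\emph{Large components.} Let $K_1=K_0e^{2\alpha}$. If $|C(e)|\ge L$, then $\tau_e\ge L-1>L-2$. So $\mathbb P(|C(e)|\ge L)\le K_1e^{-\alpha L}$ for $2\le L\le\delta n$, and for $L=1$ the bound exceeds $1$. Thus $\mathbb EN_L\le y:=K_1\lambda e^{-\alpha L}n$. Adding or removing one link changes $N_L$ by at most $2L$, because only the nodes of at most two components of size less than $L$ change status. Exchanging the points of two slots removes at most two links and adds at most two, so it changes $N_L$ by at most $8L$. Reveal the bijection one slot at a time and consider the conditional expectations of $N_L$, which form a martingale from $\mathbb EN_L$ to $N_L$ with $km'\le k\lambda n$ steps. For two possible values $z,z'$ of the next revealed point, composing with the transposition $(z\,z')$ is a bijection between the completions with value $z$ and those with value $z'$, so the two conditional expectations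 differ by at most $8L$. Hence the martingale has differences at most $8L$, and Azuma's inequality gives $\mathbb P(N_L\ge2y)\le\exp(-y^2/(128L^2k\lambda n))\to0$.
\end{proof}

We now fix the constants, none of which depends on $J$. Let
\[
K_2=\frac1\alpha+1+2K_1\lambda,\qquad K_3=\max\Big(1,\frac{2kK_2}{\zeta^*}\Big),\qquad K_4=4\max(1,e\lambda)K_3^3 .
\]
Choose $\rho_0\in(0,1/e]$ with $K_4\,\rho^{1/2}\log^3(1/\rho)\le\frac12$ for all $\rho\in(0,\rho_0]$, let $s=\min(\rho_0/2,\mu^*/(4k))$, choose $\rho_1\in(0,\rho_0)$ with $K_2\rho_1\log(1/\rho_1)<s$, and let $L_1=\lceil\alpha^{-1}\log(1/\rho_1)\rceil$.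

\begin{lemma}\label{lem:mass}
Suppose that \eqref{eq:NL} holds for all $1\le L\le L_1$, and let $\mathcal D$ be a set of $r$ components of $\Gamma$, of total size $|\mathcal D|$. If $\rho_1n\le r\le\rho_0n$, then $|\mathcal D|\le K_2r\log(n/r)$. If $r<\rho_1n$, then $|\mathcal D|<sn$.
\end{lemma}

\begin{proof}
For every $L\ge1$ we have $|\mathcal D|\le rL+N_L$. In the first case take $L=\lceil\alpha^{-1}\log(n/r)\rceil\in[1,L_1]$. Then $e^{-\alpha L}\le r/n$, so $|\mathcal D|\le r(\alpha^{-1}\log(n/r)+1+2K_1\lambda)\le K_2r\log(n/r)$, because $\log(n/r)\ge1$. In the second case take $L=L_1$ to get $|\mathcal D|\le\rho_1n(\alpha^{-1}\log(1/\rho_1)+1+2K_1\lambda)\le K_2\rho_1\log(1/\rho_1)\,n<sn$.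
\end{proof}

\subsection{Vertices of degree at least three}\label{sec:glue}

The set $S$ in \eqref{eq:G} is arbitrary, so we need a union bound. Taking it over sets of components rather than sets of keys keeps the entropy proportional to $r$, the quantity that measures the deficit. With $\rho=r/n$, choosing $r$ components and $h$ vertices costs about $\rho^{-r-h}$, while placing $3h$ points in the chosen components has probability about $\rho^{3h}$ up to logarithms. The bound is effective when $2h>r$, and a deficit remains when $h<r$; we take $h\approx\frac34r$.

\begin{lemma}\label{lem:glue}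
W.h.p., for every integer $r\in[\rho_1n,\rho_0n]$ and every set $\mathcal D$ of $r$ components of $\Gamma$, fewer than $\frac34r$ vertices of degree at least $3$ in $H_J$ have all their slots in keys of components of $\mathcal D$.
\end{lemma}

\begin{proof}
Condition on the set of slots matched to points of vertices of degree $2$ and on this part of the matching. This determines $\Gamma$, and by Lemma~\ref{lem:gamma} we may assume that \eqref{eq:NL} holds for all $L\le L_1$. The remaining $Q$ slots are matched by a uniform bijection to the $Q$ points of vertices of degree $1$ or at least $3$. Fix $r$, put $\rho=r/n$ and $h=\lceil3r/4\rceil\le r$. By Lemma~\ref{lem:mass} the keys in $\mathcal D$ have at most $W=kK_2r\log(1/\rho)$ slots, and $W/Q\le K_3\rho\log(1/\rho)$ by \eqref{eq:admissible}. For $h$ given vertices of degree at least $3$, fix three points of each. The probability that these $3h$ points are all matched into a given set of $W'\le\min(W,Q)$ of the $Q$ slots is $(W')_{3h}/(Q)_{3h}\le(W/Q)^{3h}$. There are at most $\binom{\lfloor\lambda n\rfloor}r\le(e\lambda/\rho)^r$ choices of $\mathcal D$ and at most $\binom nh\le(en/h)^h\le(4/\rho)^h$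 sets of $h$ vertices, as $4e/3<4$. The probability that some $\mathcal D$ of size $r$ has $h$ such vertices is therefore at most
\[
\Big(\frac{e\lambda}\rho\Big)^r\Big(\frac4\rho\Big)^h\big(K_3\rho\log(1/\rho)\big)^{3h}\le\big(K_4\log^3(1/\rho)\big)^r\rho^{2h-r}\le\big(K_4\rho^{1/2}\log^3(1/\rho)\big)^r\le2^{-r},
\]
where we used $h\le r$, $K_3\log(1/\rho)\ge1$ and $2h-r\ge r/2$. The sum over $r\ge\rho_1n$ tends to $0$. Outside this event the number of such vertices is at most $h-1<\frac34r$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:structure}}

Fix $J\ge J_0$ with $\pi_1^{(J)}\le\rho_1/32$, and let $E'=E_J$ and $\eta=\rho_1/8$. W.h.p.\ the following all hold: \eqref{eq:admissible}; $n_1\le\rho_1n/16$; \eqref{eq:NL} for all $L\le L_1$; $\operatorname{cyc}(\Gamma)\le\rho_1n/16$ (by Lemma~\ref{lem:gamma} and Markov's inequality); and the conclusion of Lemma~\ref{lem:glue}. By \eqref{eq:admissible}, $|E'|\ge\frac{\mu^*}{2k}n\ge2sn$.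

Let $(S,U)$ be closed with $sn\le|S|\le2sn$, and let $\mathcal D$ be the set of the $r$ components of $\Gamma$ that meet $S$. Since $|\mathcal D|\ge|S|\ge sn$, Lemma~\ref{lem:mass} gives $r\ge\rho_1n$; and $r\le|S|\le2sn\le\rho_0n$. Split $U=U_1\cup U_2\cup U_3$ according to degree $1$, $2$ or at least $3$ in $H_J$. We have $|U_1|\le n_1$. The vertices of $U_3$ have all their slots in keys of $S$, so $|U_3|<\frac34r$. Each vertex of $U_2$ is a link with both ends in $S$. Let $C\in\mathcal D$. As $C$ is connected, the nodes of $C\setminus S$ can be added to $S\cap C\ne\emptyset$ one at a time, each joined by a link to a node already present. So at least $|C|-|S\cap C|$ links of $C$ have an end outside $S$, and at most $|S\cap C|-1+\operatorname{cyc}(C)$ have both ends in $S$. Summing over $\mathcal D$ gives $|U_2|\le|S|-r+\operatorname{cyc}(\Gamma)$. Therefore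
\[
|S|-|U|\ge r-\operatorname{cyc}(\Gamma)-\tfrac34r-n_1\ge\frac{\rho_1n}4-\frac{\rho_1n}{16}-\frac{\rho_1n}{16}=\eta n .
\]
This proves \eqref{eq:G} for $H^*$, and hence for $H^k_{n,\lambda n}$. \qed

\section{The lower bound for large $N$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $s,\eta>0$ be the constants of Proposition~\ref{prop:structure}. There are constants $c_*>0$ and $M_0$ with the following property. Let $H$ have $n$ vertices and $m=\lfloor\lambda n\rfloor$ keys, satisfy \eqref{eq:degrees}, and have a subfamily $E'$ with $|E'|\ge2sn$ that satisfies \eqref{eq:G}. Then in both models and for all $N\ge M_0$, with probability $1-O(1/n)$ at least $c_*m$ keys satisfy $o_e\ge1$ and $R_e\ge c_*$, and $\operatorname{err}_N(H)\ge c_*^2$.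
\end{proposition}

Throughout this section $H$ is fixed, $n'=|V'|$ and $m'=|E'|\in[2sn,\lambda n]$. The constants are
\[
\kappa=\frac{s^2}{8kC_2},\quad\kappa_1=\frac{\eta\kappa}{2\lambda},\quad\kappa_2=\frac{\kappa_1}{2k},\quad\gamma=\frac{\kappa_2^2}{12\lambda C_3},\quad M_0=\max\Big(8,\frac{64\lambda}s,\frac{16k^2\lambda^2}{\kappa_1^2},\frac2\gamma\Big),
\]
and $N\ge M_0$. The role of this assumption is visible in \eqref{eq:heuristic}: the gain of order $nN$ has to beat fluctuations of order $n\sqrt N$.

\subsection{The restricted process}

Let $c'$ be the CU-process on $(V',E')$ driven by the subsequence of the input formed by the keys in $E'$. Time $\tau$ counts these keys, $o'_e(\tau)$ counts occurrences, $X'_e=c'_e-o'_e$, and $b_e(\tau)$, $A(\tau)$ refer to $c'$; all degrees in $(V',E')$ are at least $1$. Let $T'$ be the length of the subsequence. In the balanced model the subsequence is a uniform ordering of $N$ copies of each key of $E'$, and $T'=Nm'$. In the uniform model we generate the input by deciding independently for each step, with probability $m'/m$, whether its key lies in $E'$, and reading the keys in $E'$ from an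 independent infinite sequence of independent uniform elements of $E'$. So $c'$ is defined for all $\tau$, and $T'\sim\operatorname{Bin}(Nm,m'/m)$.

We follow $c'$ up to $T=\lfloor Nm'/2\rfloor$. Stopping halfway has two purposes. In the uniform model $T'$ has mean $Nm'$ and variance at most $Nm'$, so $\mathbb P(T'<T)\le4/(Nm')=O(1/n)$. In the balanced model the next key is still nearly uniform before time $T$.

For $\tau\le T$ the variable $o'_e(\tau)$ has mean $\tau/m'$ and variance at most $\tau/m'\le N/2$; in the balanced model it is hypergeometric, and its variance is the binomial one multiplied by $(Nm'-\tau)/(Nm'-1)\le1$ for $\tau\ge1$. Let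
\[
\Delta(\tau)=\sum_{e\in E'}\big|o'_e(\tau)-\tau/m'\big|=2\sum_{e\in E'}\big(o'_e(\tau)-\tau/m'\big)_+,
\]
where the second form holds because the deviations sum to $0$. The first form gives the mean, and Lemma~\ref{lem:nd} applied to the second gives $\operatorname{Var}\Delta(\tau)\le4\sum_e\operatorname{Var}o'_e(\tau)\le4\tau$:
\begin{equation}\label{eq:Delta}
\mathbb E\Delta(\tau)\le m'\sqrt N,\qquad\sqrt{\operatorname{Var}\Delta(\tau)}\le2\sqrt{Nm'}\qquad(\tau\le T).
\end{equation}

\subsection{The window is crossed slowly}

Let $F_\tau(\ell)$ be the number of $e\in E'$ with $c'_e(\tau)\le\ell$, the size of the level set $S_\ell$ at time $\tau$. It is nonincreasing in $\tau$ and nondecreasing in $\ell$, and $F_0(\ell)=m'\ge2sn$ for all $\ell\ge0$. We claim that with probability $1-O(1/n)$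
\begin{equation}\label{eq:crossed}
F_T(\ell)\le sn\qquad\text{for all integers }0\le\ell\le N/4 .
\end{equation}
Since $c'_e\ge o'_e$, it suffices to bound the number $Y$ of keys with $o'_e(T)\le N/4$. We have $T/m'-N/4\ge N/4-1\ge N/8$, so Chebyshev's inequality gives $\mathbb P(o'_e(T)\le N/4)\le(N/2)/(N/8)^2=32/N$. Thus $\mathbb EY\le32\lambda n/N\le sn/2$, and $\operatorname{Var}Y\le m'$ by Lemma~\ref{lem:nd}, so $\mathbb P(Y>sn)\le4\lambda/(s^2n)$.

On the event \eqref{eq:crossed}, each level $\ell\le N/4$ passes from above the window to below it. Let
\[
I_\ell=\{\tau\le T: sn<F_\tau(\ell)<2sn\}\qquad(0\le\ell\le N/4),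
\]
an interval of integers contained in $\{1,\dots,T-1\}$. It is easy to see that each $I_\ell$ has length of order $n$, but the intervals may overlap, and we need the size of their union. The point is that crossing $h$ levels together requires a linear number of counters to rise by $h$, which takes $h$ times as long.

\begin{lemma}\label{lem:slow}
If $n\ge2kC_2/s^2$ and \eqref{eq:crossed} holds, then $\big|\bigcup_{0\le\ell\le N/4}I_\ell\big|\ge\kappa nN$.
\end{lemma}

\begin{proof}
Let $z=s^2n/C_2$, so $z/k\ge2$. We first show: if $\tau_1<\tau_2$, $\ell\ge0$, $h\ge1$, then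
\begin{equation}\label{eq:star}
F_{\tau_1}(\ell)\ge2sn\ \text{ and }\ F_{\tau_2}(\ell+h-1)\le sn\quad\text{imply}\quad\tau_2-\tau_1\ge hz/k .
\end{equation}
Under the hypothesis at least $sn$ keys $e$ have $c'_e(\tau_1)\le\ell$ and $c'_e(\tau_2)\ge\ell+h$. For each choose $u_e\in e$ with $c'_{u_e}(\tau_1)=c'_e(\tau_1)$. As $c'_{u_e}(\tau_2)\ge c'_e(\tau_2)$, the counter of $u_e$ rose by at least $h$. Let $Z$ be the set of the vertices $u_e$. Each of the keys meets $Z$, so $sn\le\sum_{v\in Z}\deg(v)\le\sqrt{|Z|\,C_2n}$ by \eqref{eq:degrees}, that is, $|Z|\ge z$. At least $hz$ increments occurred, and a step makes at most $k$.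

No $I_\ell$ is empty. Otherwise, with $\tau_1<T$ the last time at which $F_{\tau_1}(\ell)\ge2sn$, we would have $F_{\tau_1+1}(\ell)\le sn$, and \eqref{eq:star} with $h=1$ would give $1\ge z/k\ge2$. Decompose $\bigcup_\ell I_\ell$ into maximal runs of consecutive integers; each $I_\ell$ lies in exactly one run. Let $\mathcal R=\{p,\dots,q\}$ be a run containing $I_\ell$ for exactly $h$ levels, the smallest being $\ell_-$ and the largest $\ell_+\ge\ell_-+h-1$. The time $p-1$ precedes $I_{\ell_-}$, so $F_{p-1}(\ell_-)>sn$ by monotonicity, and it is not in $I_{\ell_-}$, so $F_{p-1}(\ell_-)\ge2sn$. The time $q+1\le T$ follows $I_{\ell_+}$, so $F_{q+1}(\ell_+)<2sn$, and it is not in $I_{\ell_+}$, so $F_{q+1}(\ell_-+h-1)\le F_{q+1}(\ell_+)\le sn$. By \eqref{eq:star}, $|\mathcal R|+1=(q+1)-(p-1)\ge hz/k\ge2$, hence $|\mathcal R|\ge hz/(2k)$. There are $\lfloor N/4\rfloor+1\ge N/4$ levels, so the runs have total length at least $Nz/(8k)=\kappa nN$.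
\end{proof}

For $\tau\in I_\ell$ the closed pair $(S_\ell,U_\ell)$ of Lemma~\ref{lem:level} has $|S_\ell|$ in the window, so \eqref{eq:G} gives $A(\tau)\ge\eta n$. As $A\ge0$ always, with probability $1-O(1/n)$
\begin{equation}\label{eq:surplus}
\frac1{m'}\sum_{\tau<T}A(\tau)\ge\frac{\eta n\cdot\kappa nN}{\lambda n}=2\kappa_1nN .
\end{equation}

\subsection{From surplus to total error}

We now prove a version of \eqref{eq:heuristic} that holds with high probability and in both models. Let $e_{\tau+1}$ be the key given to $c'$ at time $\tau+1$, let $\mathcal F_\tau$ be generated by $e_1,\dots,e_\tau$, and let $g(\tau)=\mathbb E[b_{e_{\tau+1}}(\tau)\mid\mathcal F_\tau]$. Then $\sum_{v\in V'}c'_v(T)=\sum_{\tau<T}b_{e_{\tau+1}}(\tau)$. In the uniform model $g(\tau)=(n'+A(\tau))/m'$ by \eqref{eq:tight}. In the balanced model the next key is $e$ with probability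
\[
\frac{N-o'_e(\tau)}{Nm'-\tau}=\frac1{m'}+\frac{\tau/m'-o'_e(\tau)}{Nm'-\tau},
\]
and for $\tau<T$ we have $Nm'-\tau\ge Nm'/2$ and $b_e\le k$. So in both models
\[
\sum_{\tau<T}g(\tau)\ge\frac{n'T}{m'}+\frac1{m'}\sum_{\tau<T}A(\tau)-\Xi,\qquad\Xi=\sum_{\tau<T}\frac{2k\Delta(\tau)}{Nm'} .
\]
The differences $b_{e_{\tau+1}}(\tau)-g(\tau)$ are martingale differences bounded by $k$, hence orthogonal, and their sum has second moment at most $k^2T\le k^2\lambda nN$. It exceeds $\frac{\kappa_1}2nN$ in absolute value with probability $O(1/(nN))$. By \eqref{eq:Delta} and $T\le Nm'/2$,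
\[
\mathbb E\,\Xi\le km'\sqrt N\le k\lambda n\sqrt N\le\frac{\kappa_1}4nN,
\]
where the last step uses $\sqrt N\ge4k\lambda/\kappa_1$. The standard deviation of a sum is at most the sum of the standard deviations (Minkowski's inequality), so that of $\Xi$ is at most $T\cdot\frac{2k}{Nm'}\cdot2\sqrt{Nm'}\le2k\sqrt{Nm'}$. The variable $k\Delta(T)$ obeys the same two bounds, directly by \eqref{eq:Delta}. By Chebyshev's inequality, $\Xi\le\frac{\kappa_1}2nN$ and $k\Delta(T)\le\frac{\kappa_1}2nN$ with probability $1-O(1/(nN))$. Together with \eqref{eq:surplus},
\[
\sum_{v\in V'}\Big(c'_v(T)-\frac T{m'}\Big)\ge2\kappa_1nN-\frac{\kappa_1}2nN-\frac{\kappa_1}2nN=\kappa_1nN .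
\]
Lemma~\ref{lem:transfer} with $y=T/m'$ gives $k\sum_{e\in E'}X'_e(T)\ge\kappa_1nN-k\Delta(T)\ge\frac{\kappa_1}2nN$. If $T\le T'$, then for $e\in E'$ Lemma~\ref{lem:basic}(i) gives $X'_e(T)\le X'_e(T')$, and Lemma~\ref{lem:basic}(iii) with $o'_e(T')=o_e(Nm)$ gives $X'_e(T')\le X_e(Nm)$. The keys outside $E'$ have $X_e\ge0$. So with probability $1-O(1/n)$
\begin{equation}\label{eq:total}
\sum_{e\in E}X_e\ge\kappa_2nN .
\end{equation}

\subsection{From total error to many keys}

The total error in \eqref{eq:total} could sit on few keys, or on keys that are undrawn or drawn unusually often, whose contribution to $\operatorname{err}_N$ is absent or damped. A bound on $\sum_eX_e^2\le\sum_ec_e^2$ rules this out. Let $w_f=\sum_{v\in f}\deg(v)^2$. By Lemma~\ref{lem:basic}(i) and the Cauchy--Schwarz inequality,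
\[
\sum_ec_e^2\le\sum_e\deg(v_e)\sum_{f\ni v_e}o_f^2=\sum_fo_f^2\sum_{v\in f}\deg(v)\,\#\{e:v_e=v\}\le\sum_fw_fo_f^2 .
\]
By \eqref{eq:degrees}, $\sum_fw_f=\sum_v\deg(v)^3\le C_3n$ and $\sum_fw_f^2\le k\sum_f\sum_{v\in f}\deg(v)^4=k\sum_v\deg(v)^5\le kC_5n$. In the balanced model $\sum_fw_fo_f^2\le C_3nN^2$. In the uniform model Lemmas~\ref{lem:binom} and~\ref{lem:nd} show that $\sum_fw_fo_f^2$ has mean at most $2C_3nN^2$ and variance at most $15kC_5nN^4$. So in both models, with probability $1-O(1/n)$,
\begin{equation}\label{eq:L2}
\sum_eX_e^2\le3C_3nN^2 .
\end{equation}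

Let $B=\{e:o_e=0\text{ or }o_e>2N\}$, which is empty in the balanced model. In the uniform model $e\in B$ implies $|o_e-N|\ge N$, so $\mathbb P(e\in B)\le1/N$ by Chebyshev's inequality and $\mathbb E|B|\le m/N\le\gamma m/2$. The numbers of keys with $o_e=0$ and with $o_e>2N$ each have variance at most $m$ by Lemma~\ref{lem:nd}, so $|B|$ has standard deviation at most $2\sqrt m$, and $|B|\le\gamma m$ with probability $1-O(1/n)$.

Assume \eqref{eq:total}, \eqref{eq:L2} and $|B|\le\gamma m$. Then $\sum_{e\in B}X_e\le\sqrt{\gamma\lambda n\cdot3C_3nN^2}=\frac{\kappa_2}2nN$. With $\theta=\kappa_2/(4\lambda)$, the keys with $X_e<\theta N$ contribute at most $\theta Nm\le\frac{\kappa_2}4nN$ to \eqref{eq:total}. So $G=\{e\notin B:X_e\ge\theta N\}$ satisfies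
\[
\frac{\kappa_2}4nN\le\sum_{e\in G}X_e\le\sqrt{|G|\cdot3C_3nN^2},\qquad\text{that is,}\qquad|G|\ge\frac{\kappa_2^2}{48C_3}\,n\ge\frac{\kappa_2^2}{48C_3\lambda}\,m .
\]
For $e\in G$ we have $1\le o_e\le2N$, so $R_e\ge\theta/2$. Let $c_*=\min\big(\frac\theta2,\frac{\kappa_2^2}{48C_3\lambda}\big)$. At most $m$ keys are averaged and all relative errors are nonnegative, so $\operatorname{err}_N\ge\frac1m\sum_{e\in G}R_e\ge c_*^2$. This proves Proposition~\ref{prop:lower}. \qed

\section{Bounded $N$ and the proofs of the theorems}\label{sec:small}

For bounded $N$ no core is needed: a small tree component already produces error with positive probability, because its keys may arrive in an unfavorable order. For $k=2$ and $N=1$, take a path with three keys. If the middle key comes last, both its vertices have counter $1$ before it arrives, and its estimate is $2$.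

\begin{proposition}\label{prop:small}
Let $k\ge2$, $\lambda>0$ and fix $N\ge1$. In both models there is $c_N>0$, depending on $k,\lambda,N$, such that w.h.p.\ at least $c_Nm$ keys of $H^k_{n,\lambda n}$ satisfy $o_e\ge1$ and $R_e\ge1$.
\end{proposition}

\begin{proof}
Let $\Theta$ be the hypergraph on $k^2$ vertices with a central key $e=\{v_1,\dots,v_k\}$ and pairwise disjoint keys $f_1,\dots,f_k$ with $f_i\cap e=\{v_i\}$. Any two vertices of $\Theta$ are at distance at most $3$. So the component of a vertex $v$ is isomorphic to $\Theta$ if and only if $B_4(v)$ is: in that case $B_4(v)$ contains every key through any of its vertices. The tree $\mathcal T$ is isomorphic to $\Theta$, as an unrooted hypergraph, with positive probability $\pi$, since this follows from prescribing finitely many Poisson variables. By Lemma~\ref{lem:local} and Section~\ref{sec:tuple}, w.h.p.\ at least $\pi n/2$ vertices of $H^k_{n,\lambda n}$ lie in components isomorphic to $\Theta$, so there are at least $\xi n$ such components, with $\xi=\pi/(2k^2)$. Fix such an $H$ and $\lceil\xi n\rceil$ of these components.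

\emph{Balanced model.} A uniform ordering is obtained by sorting the $Nm$ copies by independent continuous labels, so the orderings induced on different components are independent and uniform. In a given component, the $N$ copies of $e$ come after all copies of $f_1,\dots,f_k$ with probability $p_N=\binom{(k+1)N}N^{-1}$. In that case all vertices of $f_i$ are incremented each time $f_i$ is given, so $c_{v_i}=N$ for all $i$ before $e$ first appears; then all $v_i$ are incremented $N$ more times, so $c_e=2N$ and $R_e=1$. The number of components in which this happens is $\operatorname{Bin}(\lceil\xi n\rceil,p_N)$, which is at least $\frac12p_N\xi n$ w.h.p.\ by Chebyshev's inequality.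

\emph{Uniform model.} Call a component \emph{marked} if each of its $k+1$ keys is drawn exactly once and $e$ is drawn last. Then $c_{v_i}=1$ for all $i$ before $e$ appears, so $c_e=2$, $o_e=1$ and $R_e=1$. A given component is marked with probability
\[
\frac1{k+1}\cdot\frac{(Nm)_{k+1}}{m^{k+1}}\Big(1-\frac{k+1}m\Big)^{Nm-k-1}\longrightarrow\frac{N^{k+1}e^{-(k+1)N}}{k+1}=:2p'_N>0 .
\]
So the number of marked components has mean at least $\frac32p'_N\xi n$ for large $n$. Changing one draw affects at most two components, so McDiarmid's inequality with $q=Nm$ and $b=2$ shows that the number is at least $p'_N\xi n$ except with probability at most $\exp(-(p'_N\xi n)^2/(8Nm))\to0$.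

As $m\le\lambda n$, the constant $c_N=\min(\frac12p_N,p'_N)\,\xi/\lambda$ works in both models.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(b) On the event of Proposition~\ref{prop:small} we have $\operatorname{err}_N\ge c_N$, since at most $m$ keys are averaged and all relative errors are nonnegative.

(a) Let $c$ be the minimum of $1$, $c_*$, $c_*^2$ and the finitely many $c_N$ with $N<M_0$, and let $C=\max(c,24C_2/\lambda)$. These depend only on $k$ and $\lambda$. By Lemma~\ref{lem:degrees} and Proposition~\ref{prop:structure}, w.h.p.\ $H^k_{n,\lambda n}$ satisfies the hypotheses of Propositions~\ref{prop:upper} and~\ref{prop:lower}; this event does not involve the input, which is independent of the hypergraph. On it, Proposition~\ref{prop:upper} gives $\operatorname{err}_N\le C$ for all $N\ge1$, and Proposition~\ref{prop:lower} gives both lower bounds for all $N\ge M_0$, with failure probability $O(1/n)$ uniformly in $N$. For each $N<M_0$, Proposition~\ref{prop:small} gives both lower bounds w.h.p. Since only finitely many $N$ are treated in this way, the total failure probability is bounded by a function of $n$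 alone that tends to $0$.
\end{proof}

Theorem~\ref{thm:main}(b) is a special case of Theorem~\ref{thm:strong}(a), and Theorem~\ref{thm:main}(a) was proved in Section~\ref{sec:upper}. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{FK}
\'Eric Fusy and Gregory Kucherov,
\emph{Phase transition in count approximation by Count-Min sketch with conservative updates},
arXiv:2203.15496 (2022).

\end{thebibliography}
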